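# A torsion-free nilpotent group of class 2 that is not the adjoint group of any radical ring

## 1. Unitriangular integer matrices as a circle group

Let $N$ be the ring of strictly upper triangular $3\times3$ integer matrices. Write an element as $a=(x,y,z)$, where $x,y,z$ are the entries in positions $(1,2)$, $(2,3)$, $(1,3)$. Multiplying matrices gives
$$(x,y,z)(x',y',z')=(0,0,xy').$$
There is no identity in $N$, and all triple products vanish. Now form a second operation, $a\circ b=a+b+ab$:
$$(x,y,z)\circ(x',y',z')=(x+x',\;y+y',\;z+z'+xy').$$
This is a group operation. The identity is $0$, and the inverse of $(x,y,z)$ is $(-x,-y,-z+xy)$, since the third coordinate of the product is $z+(-z+xy)+x(-y)=0$. Associativity is clear from $(1+a)(1+b)=1+a\circ b$. The map $a\mapsto 1+a$ identifies $(N,\circ)$ with the group $H$ of unitriangular integer matrices.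

The center of $H$ is $Z=\{(0,0,z)\}\cong\mathbb Z$, and
$$a\circ b=b\circ a\circ(0,0,\;xy'-x'y).$$
So $H$ is nilpotent of class 2, with $H/Z\cong\mathbb Z^2$, and its commutators are given by the alternating form $\omega(a,b)=xy'-x'y$ on $\mathbb Z^2$.

Compare the two structures. The group knows $\omega$. The ring knows the product $f(a,b)=xy'$, which is also a bilinear map $\mathbb Z^2\times\mathbb Z^2\to\mathbb Z$, and
$$f(a,b)-f(b,a)=\omega(a,b).$$
The ring multiplication is thus a bilinear form whose antisymmetrization is the commutator. It is not the only one: adding to $f$ any symmetric integer form gives another. The most canonical candidate, $\tfrac12\omega$, is not available, since $\tfrac12\omega$ is not integer-valued.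

Now start from the group. Given a nilpotent group of class 2, is there always a ring whose operation $\circ$ gives back the group? This is recorded as an open problem in Ferran Cedo, Eric Jespers, Jan Okninski, "Braces and the Yang-Baxter equation", arXiv:1205.3587 (2012). These notes prove that the answer is no, already for a torsion-free group built on a rank-2 subgroup of $\mathbb Q^2$.

## 2. Radical rings and the commutator form

Rings are associative and need not have an identity.

**Definition.** A ring $R$ is a *radical ring* if it is a group under $a\circ b=a+b+ab$; equivalently, $R$ coincides with its Jacobson radical. The group $(R,\circ)$ is the *adjoint group* of $R$. A group $G$ *is the adjoint group of a radical ring* if $G\cong(R,\circ)$ for some radical ring $R$.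

We compute in $R^1=\mathbb Z\oplus R$, the ring with identity adjoined: $a\circ b=c$ if and only if $(1+a)(1+b)=1+c$. We write $[a,b]=ab-ba$ for $a,b$ in a ring. A homomorphic image of a radical ring is a radical ring, since the quotient map also respects $\circ$.

Two examples. If $R^3=0$ then $R$ is radical: $a\circ(-a+a^2)=a-a+a^2-a^2+a^3=0$, and likewise on the other side. (In the same way every nilpotent ring is radical, using $-a+a^2-a^3+\cdots$.) A radical ring need not be nil, that is, its elements need not be nilpotent. Let $\mathbb Z_{(2)}$ be the ring of rationals with odd denominator, and take $2\mathbb Z_{(2)}$. Then $1+2\mathbb Z_{(2)}$ is the set of quotients of odd integers, a multiplicative group, so $2\mathbb Z_{(2)}$ is a radical ring without nonzero nilpotents. Its adjoint group contains the independent elements $3-1,\,5-1,\,7-1,\,11-1,\dots$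

**Definition.** The *rank* of an abelian group is the maximal number of $\mathbb Z$-independent elements (torsion-free rank). It does not increase on passing to subgroups or quotients. For a group $G$ of class 2 with center $Z$, the *Hirsch length* is the rank of $Z$ plus the rank of $G/Z$.

**Definition.** Let $G$ be nilpotent of class 2, $Z=Z(G)$, $A=G/Z$. Both are abelian, and we write them additively when convenient. The *commutator form* is
$$\omega:A\times A\to Z,\qquad \omega(\bar a,\bar b)=a^{-1}b^{-1}ab,\qquad\text{so}\qquad ab=ba\cdot\omega(\bar a,\bar b).\tag{1}$$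

Commutators are central, and changing $a$ or $b$ by a central element does not change the commutator, so $\omega$ is well defined. It is additive in the first variable, because
$$aa'b=a\,b\,a'\,\omega(\bar a',\bar b)=b\,aa'\,\omega(\bar a,\bar b)\,\omega(\bar a',\bar b),$$
and similarly in the second. It is alternating: $\omega(\bar a,\bar a)=0$. Finally, $\omega(\bar a,\cdot)=0$ only if $a\in Z$, that is, $\bar a=0$. For $H$ in Section 1, $\omega$ is the determinant form on $\mathbb Z^2$.

## 3. A splitting of the commutator form gives a ring with cube zero

The matrix example suggests a recipe.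

**Proposition 1.** Let $G$ be any nilpotent group of class 2, with $A,Z,\omega$ as above. If there is a biadditive map $f:A\times A\to Z$ with
$$f(a,b)-f(b,a)=\omega(a,b)\quad\text{for all }a,b\in A,\tag{2}$$
then $G$ is the adjoint group of a ring $R$ with $R^3=0$.

*Proof.* We want $a\circ b=a+b+ab$ with $f$ as the product, so the sum should be the group product with $f$ removed. On the set $G$, written multiplicatively, put
$$a\oplus b=ab\,f(\bar a,\bar b)^{-1},\qquad a*b=f(\bar a,\bar b)\in Z.$$

**Addition.** By (1) and (2), $ab\,f(\bar a,\bar b)^{-1}=ba\,\omega(\bar a,\bar b)f(\bar a,\bar b)^{-1}=ba\,f(\bar b,\bar a)^{-1}$, so $\oplus$ is commutative. Since $f$-values are central, $\overline{a\oplus b}=\bar a+\bar b$. Then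
$$(a\oplus b)\oplus c=ab\,f(\bar a,\bar b)^{-1}\,c\,f(\bar a+\bar b,\bar c)^{-1}=abc\,\bigl(f(\bar a,\bar b)f(\bar a,\bar c)f(\bar b,\bar c)\bigr)^{-1},$$
$$a\oplus(b\oplus c)=a\,bc\,f(\bar b,\bar c)^{-1}f(\bar a,\bar b+\bar c)^{-1}=abc\,\bigl(f(\bar a,\bar b)f(\bar a,\bar c)f(\bar b,\bar c)\bigr)^{-1},$$
so $\oplus$ is associative. The zero is $1$, because $f$ vanishes when an argument is $0$. The negative of $a$ is $a'=a^{-1}f(\bar a,-\bar a)$: we have $\bar a'=-\bar a$ and $a\oplus a'=f(\bar a,-\bar a)f(\bar a,-\bar a)^{-1}=1$.

**Multiplication.** If $z\in Z$ then $x\oplus z=xz\,f(\bar x,0)^{-1}=xz$. In particular $\oplus$ is the group operation on $Z$. Hence $(a\oplus b)*c=f(\bar a+\bar b,\bar c)=f(\bar a,\bar c)f(\bar b,\bar c)=(a*c)\oplus(b*c)$, and similarly on the other side. All products lie in $Z$, and $f$ vanishes if an argument comes from $Z$. So all triple products are zero, and $*$ is associative.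

**Circle operation.** Since $a*b\in Z$, we get $a\oplus b\oplus(a*b)=ab\,f(\bar a,\bar b)^{-1}f(\bar a,\bar b)=ab$. So $(G,\oplus,*)$ is a ring with cube zero, hence radical, and its adjoint group is $G$. $\square$

For which groups can $f$ be written down at once? There are two natural choices.

*Halving.* Suppose every element of $[G,G]$ has a unique square root. The root $r$ of $c\in[G,G]$ is central: every conjugate of $r$ is again a root of the central element $c$, so equals $r$ (and if roots are sought inside $[G,G]$, they are central anyway). Products of such roots are roots of products, so by uniqueness $c\mapsto\frac12c$ is additive from $[G,G]$ to $Z$. Then $f=\frac12\omega$ is biadditive and $f(a,b)-f(b,a)=\frac12\omega(a,b)+\frac12\omega(a,b)=\omega(a,b)$. So $G$ is an adjoint group, of a ring with cube zero. This is the background result of Ault and Watters.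

*Triangular forms.* Suppose $A=\bigoplus_i\langle e_i\rangle$ is a direct sum of cyclic groups, with the index set totally ordered. Put $f(e_i,e_j)=\omega(e_i,e_j)$ for $i<j$ and $f(e_i,e_j)=0$ for $i\ge j$. This extends to a biadditive map, since $\omega(e_i,e_j)$ is killed by the orders of $e_i$ and of $e_j$ when these are finite. On generators (2) holds: for $i>j$ the difference is $-\omega(e_j,e_i)=\omega(e_i,e_j)$. So $G$ is an adjoint group. This covers every finitely generated $G$ of class 2. For the quaternion group $Q_8$, with $\bar i=e_1$, $\bar j=e_2$ in $A=(\mathbb Z/2)^2$ and $f(a,b)=(-1)^{a_1b_2}$, it gives a ring with $i\oplus i=i^2=-1$ and $k\oplus k=k^2\cdot(-1)^{-1}=1$.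

So if $G$ is to fail, its commutators cannot all have unique square roots, and $A$ must be far from a direct sum of cyclic groups.

When $Z$ is torsion-free it helps to separate the known antisymmetric half of $f$ from the unknown symmetric half.

**Lemma 2.** Let $Z$ be a torsion-free abelian group, $A$ an abelian group, $\omega:A\times A\to Z$ biadditive and alternating. There is a biadditive $f:A\times A\to Z$ satisfying (2) if and only if there is a symmetric biadditive $s:A\times A\to Z$ with
$$s(a,b)-\omega(a,b)\in2Z\quad\text{for all }a,b\in A.\tag{3}$$

*Proof.* Given $f$, put $s(a,b)=f(a,b)+f(b,a)$. By (2) this is $2f(a,b)-\omega(a,b)$, so $s-\omega=2(f-\omega)$ has values in $2Z$. Conversely, given $s$, also $s+\omega=(s-\omega)+2\omega$ has values in $2Z$. As $Z$ is torsion-free, $f=\frac12(s+\omega)$ is a well-defined biadditive map to $Z$. Since $\omega(b,a)=-\omega(a,b)$, we get $f(a,b)-f(b,a)=\frac12\bigl(\omega(a,b)-\omega(b,a)\bigr)=\omega(a,b)$. $\square$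

In Section 1, $s(a,b)=xy'+x'y$, which is indeed congruent to $xy'-x'y$ modulo 2.

## 4. Denominators in three directions

**The data.** Let $P_1,P_2,P_3$ be pairwise disjoint sets of odd primes and $P=P_1\cup P_2\cup P_3$. Put
$$C=\{k/v:\ k\in\mathbb Z,\ v\text{ a product of distinct primes of }P\}\le\mathbb Q.$$
For example, if $3,5\in P$ then $\frac1{15}\in C$, but $\frac19\notin C$. It is a subgroup, since the least common multiple of two squarefree denominators is squarefree. For every prime $p$ the $p$-adic valuation satisfies $v_p(c)\ge-1$ for all $c\in C$. Let $e_1,e_2$ be the standard basis of $\mathbb Q^2$, and let $A\le\mathbb Q^2$ be generated by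
$$e_1,\ e_2,\quad\tfrac1pe_1\ (p\in P_1),\quad\tfrac1pe_2\ (p\in P_2),\quad\tfrac1p(e_1+e_2)\ (p\in P_3).$$
Let $\omega(a,b)=a_1b_2-a_2b_1$. We need three facts.

First, $\omega(A,A)\subseteq C$. Take generators $v/p$ and $w/q$ with $v,w\in\{e_1,e_2,e_1+e_2\}$; then $\omega(v,w)\in\{0,\pm1\}$. If $p\ne q$, the value is $\omega(v,w)/(pq)\in C$. If $p=q$, then $v=w$ because the $P_i$ are disjoint, and the value is $0$. If one or both of $p,q$ are absent, the value is an integer or an integer divided by one prime of $P$.

Second, $C$ and all coordinates of elements of $A$ lie in $\mathbb Z_{(2)}$, because all denominators are odd.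

Third, $C\cap2\mathbb Z_{(2)}=2C$. Indeed if $k/v$ with $v$ odd lies in $2\mathbb Z_{(2)}$, then $k$ is even and $k/v=2\cdot\frac{k/2}v$. The other inclusion is clear.

**Trying the triangular form.** On $A$ the recipe of Section 3 would be $f(a,b)=a_1b_2$. If $P_3=\emptyset$ it works: on generators with the same prime the value is $v_1v_2/p^2=0$ for $v\in\{e_1,e_2\}$, and on the other pairs it lies in $C$. But take $P_3=\{3\}$ and $g=\frac13(e_1+e_2)$: then $f(g,g)=\frac19\notin C$. The self-pairing of $g$ acquires a denominator $9$. The form $\omega$ never has this problem, because $\omega(g,g)=0$. The form can be repaired: $f(a,b)=2a_1b_2+a_2b_1$ also satisfies (2), and $f(g,g)=\frac39=\frac13\in C$. In terms of $s$ we changed $s(e_1,e_2)$ from $1$ to $3$. Each further prime in $P_3$ asks for one further factor, and with infinitely many primes this repair would need an infinite product. Can some quite different $s$ do better? A symmetric form on $\mathbb Q^2$ has only three coefficients, and it is determined by its self-pairings on three pairwise nonproportional vectors. So the three directions $e_1,e_2,e_1+e_2$ control it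 completely.

**Proposition 3.** With $A,C,\omega$ as above, there is a symmetric biadditive $s:A\times A\to C$ with $s(a,b)-\omega(a,b)\in2C$ for all $a,b\in A$ if and only if at least one of $P_1,P_2,P_3$ is finite.

*Proof.*

**All three sets infinite: no $s$ exists.** Suppose $s$ is given. For $p\in P_1$,
$$s(e_1,e_1)=p^2\,s\bigl(\tfrac1pe_1,\tfrac1pe_1\bigr)\in p^2C,$$
so $v_p(s(e_1,e_1))\ge2-1=1$. This holds for infinitely many primes $p$, and a nonzero rational number has positive valuation at only finitely many. So $s(e_1,e_1)=0$. In the same way $P_2$ gives $s(e_2,e_2)=0$ and $P_3$ gives $s(e_1+e_2,e_1+e_2)=0$. Expanding the last one, $2s(e_1,e_2)=0$, so $s(e_1,e_2)=0$. But then $1=\omega(e_1,e_2)=\omega(e_1,e_2)-s(e_1,e_2)\in2C$, so $\frac12\in C$. This is false, because all denominators in $C$ are odd.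

**Some set finite: reduction to $P_3$ finite.** Put $e_1'=e_2$ and $e_2'=-(e_1+e_2)$. Then $e_1'+e_2'=-e_1$, the vectors $e_1',e_2'$ generate the same group $\mathbb Z^2$ as $e_1,e_2$, and $\omega(e_1',e_2')=-\omega(e_2,e_1)=1$. In the new basis, $\omega$ has the same formula and $A$ has the same description, with the primes of $P_2$ below $e_1'$, those of $P_3$ below $e_2'$, and those of $P_1$ below $e_1'+e_2'$. The group $C$ is unchanged. So the substitution permutes the roles of the $P_i$ cyclically, and after using it at most twice we may assume that $P_3$ is finite.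

**Some set finite: the form.** Let $N=\prod_{p\in P_3}p$, an odd number ($N=1$ if $P_3=\emptyset$). Let $s$ be the symmetric bilinear form on $\mathbb Q^2$ with $s(e_1,e_1)=s(e_2,e_2)=0$ and $s(e_1,e_2)=N$, that is, $s(a,b)=N(a_1b_2+a_2b_1)$.

We check $s(A,A)\subseteq C$ on generators. If $p\ne q$, then $s(v/p,w/q)=s(v,w)/(pq)\in C$, as $s(v,w)$ is an integer. If $p=q$, then $v=w$. The value is $0$ for $v=e_1,e_2$. For $v=e_1+e_2$ and $p\in P_3$ it is $2N/p^2=2(N/p)/p\in C$, as $p$ divides $N$. If $p$ or $q$ is absent, the value is an integer or an integer over one prime of $P$.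

For the congruence, if $a,b\in A$ then
$$s(a,b)-\omega(a,b)=(N-1)a_1b_2+(N+1)a_2b_1 .$$
The left side lies in $C$. The right side lies in $2\mathbb Z_{(2)}$, because $N\pm1$ are even and the coordinates lie in $\mathbb Z_{(2)}$. So the value lies in $C\cap2\mathbb Z_{(2)}=2C$. $\square$

**A group with this data.** We need a group with center $C$, quotient $A$ and commutator form $\omega$. The cocycle $\frac12\omega$ has values only in $\frac12C$. We therefore let the second coordinate run through $\frac12C$ and cut down by a parity condition.

**Definition.** Put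
$$G=G(P_1,P_2,P_3)=\{(a,t):\ a\in A,\ t\in\tfrac12C,\ 2t\equiv a_1a_2\bmod2\mathbb Z_{(2)}\},$$
$$(a,t)(b,u)=\bigl(a+b,\ t+u+\tfrac12\omega(a,b)\bigr).\tag{4}$$
For example, $(e_1,0)$, $(e_2,0)$ and $(e_1+e_2,\frac12)$ lie in $G$, the last being the product of the first two; $(e_1+e_2,0)$ does not.

**Proposition 4.** $G$ is a torsion-free nilpotent group of class 2 and Hirsch length 3. Its center is $\{(0,t):t\in C\}\cong C$, torsion-free of rank 1; moreover $G/Z(G)\cong A$, and the commutator form is $\omega$.

*Proof.* **Group axioms.** For closure, $t+u+\frac12\omega(a,b)\in\frac12C$, and modulo $2\mathbb Z_{(2)}$, where signs do not matter,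
$$2t+2u+\omega(a,b)\equiv a_1a_2+b_1b_2+a_1b_2+a_2b_1=(a_1+b_1)(a_2+b_2).\tag{5}$$
The product is associative: both bracketings of $(a,t)(b,u)(c,w)$ have second coordinate $t+u+w+\frac12\omega(a,b)+\frac12\omega(a,c)+\frac12\omega(b,c)$. The identity is $(0,0)$. The inverse of $(a,t)$ is $(-a,-t)$, which lies in $G$ since $-2t\equiv-a_1a_2\equiv a_1a_2$.

**Structure.** The projection $G\to A$ is onto: since $\mathbb Z_{(2)}/2\mathbb Z_{(2)}=\{0,1\}$, one of $t=0$, $t=\frac12$ satisfies $2t\equiv a_1a_2$. Its kernel consists of the $(0,t)$ with $2t\in C\cap2\mathbb Z_{(2)}=2C$, that is, $t\in C$. By (4), $(a,t)(b,u)=(b,u)(a,t)\,(0,\omega(a,b))$, so commutators are given by $\omega$. As $A$ contains $e_1$ and $e_2$, $\omega(a,A)=0$ forces $a=0$. So the center is exactly the kernel, and $G/Z(G)\cong A$. Since $\omega(e_1,e_2)=1\ne0$, the class is 2. Since $(a,t)^n=(na,nt)$, $G$ is torsion-free. The Hirsch length is $\operatorname{rank}C+\operatorname{rank}A=1+2=3$. $\square$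

By Propositions 1 and 3 and Lemma 2, $G$ is an adjoint group if some $P_i$ is finite. If all three are infinite, we know so far that no ring whose product induces a map $f$ as in (2) has adjoint group $G$. An arbitrary radical ring remains to be dealt with.

## 5. Centers that are torsion-free of rank one

The product of an arbitrary radical ring need not induce a biadditive map $A\times A\to Z$, even when its adjoint group has class 2. For $R=N\times2\mathbb Z_{(2)}$, with $N$ from Section 1, the adjoint group has class 2, but $R$ is not nil. For $R=N\times x\mathbb Q[x]/(x^4)$ the adjoint group again has class 2 and $R$ is nilpotent, but $R^3\ne0$ because $x^3\ne0$. In both examples the center of the group has rank greater than 1. A center of rank 1 leaves no room for this.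

**Theorem 5.** Let $G$ be nilpotent of class 2 with $Z=Z(G)$ torsion-free of rank 1 ($A=G/Z$ arbitrary). The following are equivalent:

- (i) $G$ is the adjoint group of a radical ring;
- (ii) $G$ is the adjoint group of a ring $R$ with $R^3=0$;
- (iii) there is a biadditive $f:A\times A\to Z$ with $f(a,b)-f(b,a)=\omega(a,b)$;
- (iv) there is a symmetric biadditive $s:A\times A\to Z$ with $s(a,b)-\omega(a,b)\in2Z$ for all $a,b$.

Moreover, every radical ring $R$ with adjoint group $G$ satisfies $R^2\subseteq Z(R)$, $R\,Z(R)=0$ and $R^3=0$.

**Theorem 6.** $G(P_1,P_2,P_3)$ is the adjoint group of a radical ring if and only if at least one of $P_1,P_2,P_3$ is finite. In particular, if $P_1,P_2,P_3$ are all infinite, then $G(P_1,P_2,P_3)$ is not the adjoint group of any radical ring. Hence not every nilpotent group of class 2 is the adjoint group of a radical ring. There are $2^{\aleph_0}$ pairwise non-isomorphic counterexamples of Hirsch length 3, and this is the least Hirsch length of a torsion-free nilpotent group of class 2.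

In Theorem 5, (iii)⇒(ii) is Proposition 1, (ii)⇒(i) holds because nilpotent rings are radical, and (iii)⇔(iv) is Lemma 2. What remains is (i)⇒(iii) and the last assertion. The plan is to look first at the center of $R$, which is a commutative radical ring with a circle group of rank 1, and then at how $R$ acts on it.

## 6. Commutative radical rings whose circle group has finite rank

The ring $2\mathbb Z_{(2)}$ is commutative, radical and not nil, and its circle group contains the infinitely many independent elements $3-1,5-1,7-1,\dots$ The next lemma says that this always happens. Its proof imitates Euclid's proof that there are infinitely many primes.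

**Lemma 7.** If $S$ is a commutative radical ring and $(S,\circ)$ has finite rank, then $S$ is nil.

*Proof.* Suppose $x\in S$ is not nilpotent.

**Step 1: pass to a domain.** The ideal $0$ is disjoint from $\{x^n:n\ge1\}$, and unions of chains of ideals disjoint from this set are again disjoint from it. By Zorn's lemma choose an ideal $Q$ maximal among them. Then $Q$ is prime. For suppose $a,b\notin Q$ and $ab\in Q$. The ideals $Q+\mathbb Za+Sa$ and $Q+\mathbb Zb+Sb$ properly contain $Q$, so each contains a power of $x$. Their product lies in $Q$, so $Q$ contains a power of $x$, a contradiction.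

So $D=S/Q$ is a nonzero commutative radical ring without zero divisors. Its circle group is a quotient of $(S,\circ)$, so it has finite rank. Let $y\ne0$ be the image of $x$. Let $K$ be the field of fractions of $D$, consisting of the fractions $d/d'$ with $d'\ne0$; the ring $D$ embeds by $d\mapsto dy/y$.

**Step 2: turn $\circ$ into multiplication.** We have $-1\notin D$, since $(-1)\circ b=-1+b-b=-1\ne0$ for all $b$, so $-1$ would have no inverse in $(D,\circ)$. Hence also $1\notin D$. So $1+d\ne0$ for $d\in D$, and $d\mapsto1+d$ is an injective homomorphism $(D,\circ)\to K^*$. We look for infinitely many multiplicatively independent elements in $1+D$.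

**Step 3: find a supply $wU\subseteq D$.** Here $U$ is a subring of $K$ and $w\in U$.

(a) Suppose $\operatorname{char}K=\ell>0$ and $y$ is algebraic over $\mathbb F_\ell$. Then $y$ is a nonzero element of a finite field, so $y^n=1$ for some $n\ge1$, and $1\in D$, a contradiction. So this case does not occur.

(b) Suppose $y$ is transcendental over the prime field. Let $k$ be $\mathbb Z$ or $\mathbb F_\ell$ (the prime subring of $K$), $U=k[y]$ and $w=y$. Then $wU$ consists of polynomials in $y$ without constant term, with coefficients in $k$, and it lies in $D$.

(c) Suppose $\operatorname{char}K=0$ and $y$ is algebraic over $\mathbb Q$. After dividing by a power of $y$, there is a relation $a_ny^n+\dots+a_1y+a_0=0$ with $a_i\in\mathbb Z$ and $a_0\ne0$. Then $a_0=-\sum_{i\ge1}a_iy^i\in D$. Let $U=\mathbb Z$ and $w=|a_0|\ge1$. Again $wU\subseteq D$.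

**Step 4: Euclid's sequence.** Put
$$u_1=1+w,\qquad u_{i+1}=1+wu_1u_2\cdots u_i.$$
(For $U=\mathbb Z$ and $w=2$: $3,7,43,1807,\dots$ The members need not be prime, as $1807=13\cdot139$, but no two share a factor.) Then $u_i-1\in wU\subseteq D$. For $i<j$, $u_j$ is $1$ plus a multiple of $u_i$, so $u_i$ and $u_j$ generate the unit ideal of $U$: they are comaximal. No $u_i$ is a unit of $U$. In case (b) it has positive degree in the polynomial ring $k[y]$ over a domain; in case (c) it is an integer $\ge2$.

**Step 5: independence.** A nontrivial multiplicative relation among the $u_i$ can be written $\prod_{i\in I}u_i^{\alpha_i}=\prod_{j\in J}u_j^{\beta_j}$ with $I,J$ finite and disjoint, all exponents positive, and, say, $I\ne\emptyset$. Let $i\in I$. Then $u_i$ divides the right-hand side $r$. Each $u_j$ with $j\in J$ is comaximal with $u_i$, so their product $r$ is comaximal with $u_i$ too (this includes $r=1$ for $J=\emptyset$). So $U=u_iU+rU=u_iU$, and $u_i$ is a unit, a contradiction. By Step 2, the infinitely many elements $u_i-1$ are independent in $(D,\circ)$, contradicting finite rank. $\square$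

## 7. From an arbitrary radical ring to a bilinear form

*Proof of (i)⇒(iii) and of the last assertion of Theorem 5.* Let $R$ be a radical ring with $(R,\circ)=G$. Since $a\circ b-b\circ a=ab-ba$, two elements commute in $G$ if and only if they commute in the ring. So the set $Z=Z(G)$ is the center $Z(R)$ of the ring. It is a subring and a subgroup of $(R,\circ)$, hence a commutative radical ring. By hypothesis $(Z,\circ)$ is torsion-free of rank 1. About $(Z,+)$ we know nothing yet.

**Step 1: $Z$ is nil.** This is Lemma 7.

**Step 2: $(Z,+)$ is torsion-free.** Transfer torsion-freeness from $\circ$ to $+$. Otherwise there are a prime $p$ and $0\ne z\in Z$ with $pz=0$. The binomial coefficients $\binom{p^k}i$ with $0<i<p^k$ are divisible by $p$, and $z$ is nilpotent, so $(1+z)^{p^k}=1+z^{p^k}=1$ for large $k$. So $z$ has finite order in the torsion-free group $(Z,\circ)$, which forces $z=0$, a contradiction.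

**Step 3: $Z^2=0$.** Here rank 1 enters. (It is needed: for $S=x\mathbb Q[x]/(x^3)$, the logarithm identifies $(S,\circ)$ with $(S,+)\cong\mathbb Q^2$, torsion-free of rank 2, and $S^2\ne0$.) Let $0\ne z\in Z$ and let $k$ be maximal with $z^k\ne0$.

The elements $z,z^2,\dots,z^k$ are $\mathbb Z$-independent in $(Z,+)$: if a nontrivial relation has lowest term $m_jz^j$ with $m_j\ne0$, multiply it by $z^{k-j}$ (do nothing if $j=k$) to get $m_jz^k=0$, contradicting Step 2.

Suppose $k\ge2$. As $(Z,\circ)$ has rank 1, its elements $z$ and $z^k$ are dependent: there are integers $(m,n)\ne(0,0)$ with $(1+z)^m=(1+z^k)^n$. Since $z^{k+1}=0$ and $2k>k$, this says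
$$\sum_{i=1}^k\binom mi z^i=n\,z^k,$$
and it is valid also for negative exponents, by the binomial series for the nilpotent element $z$. Comparing coefficients of $z$, which does not occur on the right as $k\ge2$, gives $m=0$. Then $nz^k=0$ gives $n=0$, a contradiction.

So $k=1$, and $z^2=0$ for all $z\in Z$. For $z,w\in Z$ we get $2zw=(z+w)^2-z^2-w^2=0$, and $zw=0$ by Step 2. Consequently $\circ$ and $+$ coincide on $Z$, and $(Z,+)$ is torsion-free of rank 1.

**Step 4: $RZ\subseteq Z$.** We want $R$ to act on $Z$ by multiplication. Let $a,b\in R$ and let $c\in Z$ be their commutator in $G$. By (1), $(1+a)(1+b)=(1+b)(1+a)(1+c)$, and subtracting $(1+b)(1+a)$ gives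
$$[a,b]=(1+b)(1+a)c.\tag{6}$$
For $z\in Z$ we have $[az,b]=azb-baz=[a,b]z=(1+b)(1+a)cz=0$, by Step 3. As $b$ was arbitrary, $az\in Z$.

**Step 5: the action is by rational scalars.** For $a\in R$ the map $z\mapsto az$ is an endomorphism of $(Z,+)$. An endomorphism $\varphi$ of a torsion-free group of rank 1 is multiplication by a unique rational number. Indeed, fix $z_0\ne0$ in $Z$. Since the rank is 1, $\varphi(z_0)=qz_0$ in $\mathbb Q\otimes Z$ for some rational $q$. For $z\in Z$ there are integers $m\ne0$ and $n$ with $mz=nz_0$, so $m\varphi(z)=n\varphi(z_0)=nqz_0=mqz$, and $\varphi(z)=qz$. So $az=\lambda(a)z$ for a unique $\lambda(a)\in\mathbb Q$. From $(a+b)z=az+bz$ and $(ab)z=a(bz)$, the map $\lambda:R\to\mathbb Q$ is a ring homomorphism. As $Z^2=0$, $\lambda(Z)=0$.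

**Step 6: $\lambda=0$.** We produce, from each $a$, a central element whose $\lambda$-value is $0$ only if $\lambda(a)=0$. By (6) and Step 4, $[a,b]=c+ac+bc+bac\in Z$ for all $a,b\in R$. So
$$[a^2,b]=a[a,b]+[a,b]a=2a[a,b]=2\lambda(a)[a,b].$$
Thus commuting with $a^2$ looks like commuting with a rational multiple of $a$. Write $\lambda(a)=m/n$ with integers $m$ and $n\ne0$. Then $[na^2-2ma,b]=2m[a,b]-2m[a,b]=0$ for all $b$, so $na^2-2ma\in Z$. Applying $\lambda$, which vanishes on $Z$, gives
$$0=n\frac{m^2}{n^2}-2m\frac mn=-\frac{m^2}n .$$
So $m=0$. Hence $\lambda=0$, that is, $RZ=ZR=0$.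

**Step 7: $R^2\subseteq Z$ and $R^3=0$.** For $a,b,d\in R$, $[ab,d]=a[b,d]+[a,d]b=0$, because commutators lie in $Z$ and $RZ=ZR=0$. So $R^2\subseteq Z$, and $R^3\subseteq RZ=0$. This proves the last assertion of the theorem.

**Step 8: read off $f$.** Since $RZ=0$, (6) becomes $[a,b]=c$, that is,
$$ab-ba=\omega(\bar a,\bar b).$$
For $z\in Z$ we have $a\circ z=a+z+az=a+z$, so the cosets of $Z$ in $G$ and in $(R,+)$ are the same. Since $R^2\subseteq Z$, $a\circ b\equiv a+b$ modulo $Z$. So the additive group $R/Z$ is the group $A=G/Z$; and $(Z,+)=(Z,\circ)$ by Step 3. Finally the product $ab$ lies in $Z$ and depends only on the cosets of $a$ and $b$, because $RZ=ZR=0$. So $f(\bar a,\bar b)=ab$ is a well-defined biadditive map $A\times A\to Z$ satisfying (2), which is (iii). $\square$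

## 8. Which groups $G(P_1,P_2,P_3)$ are adjoint groups, and how many are not

*Proof of Theorem 6.*

**Step 1: the equivalence.** By Proposition 4, $G(P_1,P_2,P_3)$ has class 2, its center is $C$, torsion-free of rank 1, its central quotient is $A$, and its commutator form is $\omega$. By Theorem 5 it is the adjoint group of a radical ring if and only if there is a symmetric biadditive $s:A\times A\to C$ with $s-\omega$ taking values in $2C$. By Proposition 3 this happens if and only if at least one $P_i$ is finite. There are infinitely many odd primes, so the three sets can all be chosen infinite, and the resulting group is not an adjoint group.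

**Step 2: there are $2^{\aleph_0}$ counterexamples.** We tell groups apart by their centers. Write $C_P$ for $C$. If $C_P\cong C_{P'}$, the isomorphism between these rank-1 subgroups of $\mathbb Q$ is multiplication by some $q\in\mathbb Q^*$, so $C_{P'}=qC_P$. For an odd prime $p$ with $v_p(q)=0$, the least $p$-adic valuation on both groups is the same. It is $-1$ if $p$ lies in the respective set of primes and $0$ otherwise. So $P$ and $P'$ differ in only finitely many primes. There are $2^{\aleph_0}$ infinite sets of odd primes, and only countably many of them differ finitely from a given one, so there are $2^{\aleph_0}$ classes modulo finite differences. Choose one set $P$ in each class and split it into three infinite sets. Since $Z(G)\cong C_P$, the resulting groups are pairwise non-isomorphic, and by Step 1 none is an adjoint group.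

**Step 3: Hirsch length 3 is least possible.** Let $H$ be any torsion-free nilpotent group of class 2, with commutator form $\omega$. If $n\bar a=0$ in $H/Z(H)$ with $n\ne0$, then $n\,\omega(\bar a,\cdot)=0$, so $\omega(\bar a,\cdot)=0$ as $Z(H)$ is torsion-free, and $\bar a=0$. So $H/Z(H)$ is torsion-free. Its rank is at least 2. Otherwise any two elements $a,b$ of it satisfy $ma=nb$ with $(m,n)\ne(0,0)$, say $m\ne0$, and then $m\,\omega(a,b)=n\,\omega(b,b)=0$ gives $\omega(a,b)=0$; so $\omega=0$, which is impossible since $H$ is not abelian. Also $Z(H)\ne1$ is torsion-free, so it has rank at least 1. So the Hirsch length is at least 3. By Proposition 4 the value 3 is attained. $\square$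

## 9. Square roots in index two, and two neighboring adjoint groups

How far are the counterexamples from the halving argument of Section 3? Let $P_1,P_2,P_3$ be infinite and $G=G(P_1,P_2,P_3)$. Put
$$G_0=\{(a,t)\in G:\ a_1\in2\mathbb Z_{(2)}\},\qquad G^+=\{(a,t):\ a\in A,\ t\in\tfrac12C\},$$
where $G^+$ has the multiplication (4); it is a group by the same verification, without the parity condition.

**Proposition 8.** Let $P_1,P_2,P_3$ be infinite.

- (a) $[G,G]=Z(G)\cong C$. Square roots in $G$ are unique when they exist, and the elements of $[G,G]$ with a square root form a subgroup of index 2 in $[G,G]$.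
- (b) $G_0<G<G^+$, each of index 2 in the next, and both $G_0$ and $G^+$ are adjoint groups of radical rings, while $G$ is not.

Hence, even among torsion-free class-2 groups of Hirsch length 3, the class of adjoint groups of radical rings is closed neither under passing to subgroups of index 2 nor under extensions by a group of order 2.

*Proof.* **Part (a).** The group $C$ is generated by $1$ and the $\frac1p$ with $p\in P$: for coprime $v,v'$ there are integers with $kv'+k'v=1$, so $\frac1{vv'}=\frac kv+\frac{k'}{v'}$, and one splits off one prime at a time. Now $1=\omega(e_1,e_2)$, and $\frac1p$ equals $\omega(\frac{e_1}p,e_2)$, $\omega(e_1,\frac{e_2}p)$ or $\omega(\frac{e_1+e_2}p,e_2)$ for $p\in P_1,P_2,P_3$ respectively. So $[G,G]=\{(0,t):t\in C\}=Z(G)$. Since $(a,t)^2=(2a,2t)$, square roots are unique when they exist. A root of $(0,c)$ must be $(0,t)$ with $t\in C$ and $2t=c$, so it exists exactly when $c\in2C$. Since $2C=C\cap2\mathbb Z_{(2)}$ is the kernel of $C\to\mathbb Z_{(2)}/2\mathbb Z_{(2)}$, which is onto as $1\in C$, its index is 2.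

**Part (b), indices.** The map $G\to\mathbb Z_{(2)}/2\mathbb Z_{(2)}$, $(a,t)\mapsto a_1$, is a homomorphism, is onto because of $(e_1,0)$, and has kernel $G_0$. The map $G^+\to\mathbb Z_{(2)}/2\mathbb Z_{(2)}$, $(a,t)\mapsto2t-a_1a_2$, is well defined since $2t\in C\subseteq\mathbb Z_{(2)}$. It is a homomorphism, since in $\mathbb Z_{(2)}/2\mathbb Z_{(2)}$
$$2t+2u+\omega(a,b)-(a_1+b_1)(a_2+b_2)\equiv(2t-a_1a_2)+(2u-b_1b_2).$$
It is onto because of $(0,\frac12)$, and it has kernel $G$.

**Part (b), adjoint groups.** In both groups commutators are again given by $\omega$. Let $A_0=\{a\in A:a_1\in2\mathbb Z_{(2)}\}$, the image of $G_0$ in $A$. It contains $2e_1$ and $e_2$, so $\omega$ is nondegenerate on $A_0$. Hence $Z(G_0)=\{(0,t):t\in C\}$ and $G_0/Z(G_0)\cong A_0$. For $a,b\in A_0$, $\omega(a,b)=a_1b_2-a_2b_1\in C\cap2\mathbb Z_{(2)}=2C$. So $f=\frac12\omega$ is a biadditive map $A_0\times A_0\to C$ satisfying (2). For $G^+$ the center is $\{(0,t):t\in\frac12C\}$, the quotient is $A$, and $\omega$ has values in $C=2\cdot\frac12C$. So $f=\frac12\omega:A\times A\to\frac12C$ satisfies (2). By Proposition 1 both are adjoint groups,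 and $G$ is not, by Theorem 6.

**Closure properties.** The groups $G_0$ and $G^+$ are torsion-free, as $(a,t)^n=(na,nt)$; they have class 2, as $\omega(2e_1,e_2)=2\ne0$; and they have Hirsch length $1+2=3$. The adjoint group $G^+$ has the subgroup $G$ of index 2, which is not an adjoint group. And $G$ is an extension of the adjoint group $G_0$ by the group $G/G_0$ of order 2. $\square$
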